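\title{Graphs with many edges and few perfect matchings}

\begin{abstract}
How many edges can a graph on $n$ vertices have if it has exactly $p$ perfect matchings? Hartke, Stolee, West and Yancey conjectured that if $k(2t-1)!!\le p<(k+1)(2t-1)!!$ with $1\le k\le 2t$, then for large even $n$ the answer is at most $n^2/4+t^2-t+k-1$. We prove this bound for every even $n$. We also determine the minimum number of perfect matchings among graphs that have a perfect matching and given numbers of vertices and edges, and we describe the graphs with at least $n^2/4$ edges that attain this minimum. The proof is an induction that combines a decomposition along the edges lying in perfect matchings, the deletion of one edge, and an expansion at a vertex of minimum degree.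
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

All graphs in this paper are finite and simple and have an even number $n=2m$ of vertices. A \emph{perfect matching} is a set of $m$ pairwise disjoint edges. We write $\Phi(G)$ for the number of perfect matchings of $G$, $e(G)$ for its number of edges, $d(v)$ for the degree of a vertex $v$ and $N(v)$ for its set of neighbors. The graph with no vertices is allowed; it has one perfect matching, the empty one.

Adding edges never destroys a perfect matching and tends to create new ones, so a graph with few perfect matchings, but at least one, should not have too many edges. For even $n$ and $p\ge1$, let $f(n,p)$ be the maximum number of edges in a graph on $n$ vertices with exactly $p$ perfect matchings. By a theorem of Dudek and Schmitt, for every $p\ge1$ there are constants $c_p$ and $n_p$ such that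
\[
f(n,p)=\frac{n^2}{4}+c_p\qquad\text{for all even } n\ge n_p .
\]
The double factorial $a!!$ is the product of the positive integers that are at most $a$ and have the parity of $a$. The complete graph $K_{2t}$ has $(2t-1)!!$ perfect matchings: match a fixed vertex in one of $2t-1$ ways and repeat. Since $(2t+1)!!=(2t+1)(2t-1)!!$, every $p\ge1$ lies in exactly one interval $k(2t-1)!!\le p<(k+1)(2t-1)!!$ with $t\ge1$ and $1\le k\le 2t$. We take the following problem from Stolee~\cite{Stolee}.

\medskip
\noindent\textbf{Conjecture} (Hartke, Stolee, West, Yancey). \emph{Let $p,k,t$ be integers with $1\le k\le 2t$ and $k(2t-1)!!\le p<(k+1)(2t-1)!!$, and put $C_p=t^2-t+k-1$. Then $c_p\le C_p$.}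
\medskip

We prove the conjecture, with a bound that holds for every even $n$.

\subsection{Where $n^2/4$ and $C_p$ come from}

The term $n^2/4$ is explained by the case $p=1$ and the following observation.

\begin{lemma}[Switching]\label{lem:switch}
Let $xy$ and $zw$ be two edges of a perfect matching $M$ of $G$. If $G$ has at least three edges between $\{x,y\}$ and $\{z,w\}$, then $G$ has a perfect matching other than $M$ that contains an edge between $\{x,y\}$ and $\{z,w\}$.
\end{lemma}

\begin{proof}
The four possible edges split into the pairs $\{xz,yw\}$ and $\{xw,yz\}$. Three edges contain one of these pairs; replace $xy$ and $zw$ in $M$ by that pair.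
\end{proof}

Thus a graph with a unique perfect matching has at most $m+2\binom m2=m^2=n^2/4$ edges. We measure every graph against this value and define the \emph{excess}
\[
c(G)=e(G)-\frac{n^2}{4}=e(G)-m^2\in\mathbb Z .
\]
The excess is the right quantity because a graph can be enlarged without changing either $c$ or $\Phi$. The \emph{extension} of $G$ is obtained by adding a vertex $x$ joined to all vertices of $G$ and a vertex $y$ joined only to $x$. Every perfect matching of the extension contains $xy$, so $\Phi$ is unchanged; and both $e$ and $n^2/4$ grow by $n+1$, so $c$ is unchanged. Extending the graph with no vertices $m$ times gives a graph with $m^2$ edges and one perfect matching, so $f(n,1)=n^2/4$.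

To obtain positive excess cheaply, one can extend a small dense graph. For $t\ge1$ and $1\le k\le 2t+1$, let $H_{t,k}$ be $K_{2t+1}$ together with one new vertex joined to $k$ of its vertices. Matching the new vertex first leaves a copy of $K_{2t}$, so
\begin{equation}\label{eq:H}
\Phi(H_{t,k})=k(2t-1)!!,\qquad c(H_{t,k})=t(2t+1)+k-(t+1)^2=t^2-t+k-1 .
\end{equation}
Here $H_{t,2t+1}=K_{2t+2}$, and $H_{t+1,1}$ is the extension of $K_{2t+2}$. So these graphs build a complete graph step by step, their excesses run through all nonnegative integers, and $C_p$ is the largest excess of a graph $H_{t,k}$ with at most $p$ perfect matchings. The conjecture says that nothing beats this construction.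

It is convenient to turn the question around and ask for the fewest perfect matchings that a given excess forces. Guided by \eqref{eq:H}, define $g\colon\mathbb Z\to\mathbb Z$ by $g(c)=1$ for $c\le0$ and
\begin{equation}\label{eq:g}
g(t^2-t+k-1)=k\,(2t-1)!!\qquad(t\ge1,\ 1\le k\le 2t+1).
\end{equation}
The pairs $(t,2t+1)$ and $(t+1,1)$ describe the same argument $t^2+t$ and give the same value $(2t+1)!!$, so $g$ is well defined. It is nondecreasing, and strictly increasing on the nonnegative integers; its values at $0,1,\dots,7$ are $1,2,3,6,9,12,15,30$.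

Every integer $c\ge1$ satisfies $t^2-t<c\le t^2+t$ for exactly one $t\ge1$, so it can be written in exactly one way as $c=t^2-t+k-1$ with $t\ge1$ and $2\le k\le 2t+1$. We call $(t,k)$ the \emph{type} of $c$. A graph on $2m$ vertices has excess at most $\binom{2m}2-m^2=m^2-m$, and therefore
\begin{equation}\label{eq:order}
\text{if $t^2-t<c\le m^2-m$ with $m,t\ge1$, then $m\ge t+1$.}
\end{equation}

\subsection{Results}

\begin{theorem}\label{thm:main}
Every graph $G$ with at least one perfect matching satisfies
\begin{equation}\label{eq:main}
\Phi(G)\ge g(c(G)).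
\end{equation}
\end{theorem}

The hypothesis $\Phi(G)\ge1$ cannot be dropped: $K_{n-1}$ together with an isolated vertex has no perfect matching. This trivial point shapes the whole proof, because an inductive bound is available only for subgraphs that still have a perfect matching.

\begin{corollary}\label{cor:conj}
If $k(2t-1)!!\le p<(k+1)(2t-1)!!$ with $1\le k\le 2t$, then for every even $n$, every graph on $n$ vertices with exactly $p$ perfect matchings has at most $n^2/4+t^2-t+k-1$ edges. Hence $c_p\le C_p$ for all $p\ge1$.
\end{corollary}

\begin{proof}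
If $c(G)\ge t^2-t+k$, then Theorem~\ref{thm:main} gives $\Phi(G)\ge g(t^2-t+k)=(k+1)(2t-1)!!>p$.
\end{proof}

\begin{theorem}\label{thm:sharp}
For $m\ge1$ and $m\le e\le\binom{2m}{2}$, the minimum of $\Phi$ over graphs with $2m$ vertices, $e$ edges and at least one perfect matching is exactly $g(e-m^2)$. Moreover, if $p=k(2t-1)!!$ with $1\le k\le 2t$, then $f(n,p)=n^2/4+C_p$ for all even $n\ge 2t+2$; in particular $c_p=C_p$.
\end{theorem}

\begin{proof}
The lower bound on $\Phi$ is Theorem~\ref{thm:main}. If $e\le m^2$, take the graph with $m^2$ edges and one perfect matching constructed above and delete $m^2-e$ edges outside its perfect matching; this is possible since $e\ge m$, and it leaves $\Phi=1=g(e-m^2)$. If $c=e-m^2\ge1$ has type $(t,k)$, then $m\ge t+1$ by \eqref{eq:order}, and extending $H_{t,k}$ exactly $m-t-1$ times gives a graph on $2m$ vertices with excess $c$ and $\Phi=k(2t-1)!!=g(c)$. Finally, for $p=k(2t-1)!!$ with $1\le k\le 2t$, the graph $H_{t,k}$ and its repeated extensions show that $f(n,p)\ge n^2/4+C_p$ for all even $n\ge 2t+2$, and Corollary~\ref{cor:conj} gives the reverse inequality.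
\end{proof}

To describe the case of equality in \eqref{eq:main}, let $G$ be a graph with $\Phi(G)\ge1$ and $n\ge2$. An edge is \emph{allowed} if it lies in some perfect matching of $G$. The \emph{parts} of $G$ are the vertex sets $V_1,\dots,V_r$ of the components of the spanning subgraph formed by the allowed edges, and $G$ is \emph{elementary} if $r=1$. We write $G[V_i]$ for the subgraph induced by $V_i$, and $e(V_i,V_j)$ for the number of edges between $V_i$ and $V_j$. A \emph{star} is a set of edges, possibly empty, that all contain one common vertex. Let $\mathcal L$ be the following list of graphs: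
\begin{itemize}
\item $K_{2t+2}$ minus a star with $2t+1-k$ edges, where $t\ge1$ and $2\le k\le 2t+1$ (this is $H_{t,k}$);
\item $K_{2t+2}$ minus the edges of a triangle, where $t\ge2$.
\end{itemize}

\begin{theorem}\label{thm:ext}
\textup{(a)} The elementary graphs $G$ with $c(G)\ge1$ and $\Phi(G)=g(c(G))$ are exactly the members of $\mathcal L$.

\textup{(b)} Let $G$ be a graph with $\Phi(G)\ge1$, $c(G)\ge0$, $n\ge2$ and parts $V_1,\dots,V_r$. Then $\Phi(G)=g(c(G))$ if and only if the following three conditions hold:
\begin{enumerate}
\item[\textup{(i)}] $e(V_i,V_j)=|V_i||V_j|/2$ for all $i<j$;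
\item[\textup{(ii)}] each $G[V_i]$ is $K_2$ or belongs to $\mathcal L$;
\item[\textup{(iii)}] at most two of the graphs $G[V_i]$ are not $K_2$, and if there are two, then they are $K_{2\tau}$ for some $\tau\ge2$ and one of $K_4$ minus an edge, $K_4$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:red} introduces three ways of reducing a graph to smaller ones and shows them at work for excess $3$ and excess $7$. Section~\ref{sec:g} contains the inequalities for $g$ that the reductions require. Sections~\ref{sec:two} and~\ref{sec:core} treat elementary graphs and prove Theorem~\ref{thm:main}, and Section~\ref{sec:ext} proves Theorem~\ref{thm:ext}. The statements about equality in Sections~\ref{sec:g} and~\ref{sec:core} are needed only for Theorem~\ref{thm:ext}.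

\section{Three reductions}\label{sec:red}

\subsection{Splitting into parts}

The first reduction lets us assume that $G$ is elementary: the number of perfect matchings is multiplicative over the parts, and the excess is at most additive.

\begin{lemma}\label{lem:parts}
Let $G$ have $\Phi(G)\ge1$, $n\ge2$ and parts $V_1,\dots,V_r$. Put $n_i=|V_i|$, $G_i=G[V_i]$ and $c_i=c(G_i)$.
\begin{enumerate}
\item[\textup{(a)}] Each $n_i$ is even, $\Phi(G)=\prod_i\Phi(G_i)$, an edge inside $V_i$ is allowed in $G$ if and only if it is allowed in $G_i$, and each $G_i$ is elementary.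
\item[\textup{(b)}] Two edges of a perfect matching of $G$ that lie in different parts are joined by at most two edges of $G$.
\item[\textup{(c)}] $e(V_i,V_j)\le n_in_j/2$ for $i\ne j$, and
\[
c(G)=\sum_i c_i-\sum_{i<j}\Bigl(\frac{n_in_j}{2}-e(V_i,V_j)\Bigr)\le\sum_i c_i .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every allowed edge lies inside a part. So a perfect matching of $G$ is a union of perfect matchings of $G_1,\dots,G_r$, and every such union is a perfect matching of $G$. This gives the first three claims. The allowed edges of $G$ inside $V_i$ connect $V_i$ by the definition of the parts, so $G_i$ is elementary.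

(b) Otherwise Lemma~\ref{lem:switch} produces an allowed edge between two parts.

(c) Fix a perfect matching $M$. It has $n_i/2$ edges in $V_i$ and $n_j/2$ edges in $V_j$, so (b) gives $e(V_i,V_j)\le 2\cdot\frac{n_i}2\cdot\frac{n_j}2$. The formula for $c(G)$ follows from $e(G)=\sum_ie(G_i)+\sum_{i<j}e(V_i,V_j)$ and $n^2/4=\sum_in_i^2/4+\sum_{i<j}n_in_j/2$.
\end{proof}

\subsection{Deleting an edge, expanding at a vertex}

For an edge $uv$, let $G-uv$ denote $G$ without this edge, and let $G-u-v$ denote $G$ without the two vertices. Sorting perfect matchings by whether they contain $uv$, or by the partner of a vertex $v$, gives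
\begin{align}
\Phi(G)&=\Phi(G-uv)+\Phi(G-u-v),\label{eq:edge}\\
\Phi(G)&=\sum_{w\in N(v)}\Phi(G-v-w).\label{eq:vertex}
\end{align}
We need the excess of the graphs on the right. Clearly $c(G-uv)=c(G)-1$. Define the \emph{surplus} of an edge $uv$ by
\[
\sigma(uv)=d(u)+d(v)-n .
\]
Deleting $u$ and $v$ removes $d(u)+d(v)-1$ edges and lowers $m^2$ by $2m-1=n-1$, so
\begin{equation}\label{eq:drop}
c(G-u-v)=c(G)-\sigma(uv).
\end{equation}
Summing degrees over a perfect matching $M$ counts each vertex once, so
\begin{equation}\label{eq:avg}
\sum_{uv\in M}\sigma(uv)=2e(G)-nm=2c(G).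
\end{equation}
An inductive bound can be applied to a term of \eqref{eq:edge} or \eqref{eq:vertex} only if the corresponding graph has a perfect matching. For \eqref{eq:edge} this is easy to guarantee.

\begin{lemma}\label{lem:both}
Let $G\ne K_2$ be elementary and let $uv$ be an allowed edge. Then both $G-u-v$ and $G-uv$ have a perfect matching.
\end{lemma}

\begin{proof}
The first holds because $uv$ is allowed. If $G-uv$ had no perfect matching, then $uv$ would lie in every perfect matching of $G$ and would be the only allowed edge at $u$ and at $v$. Then $\{u,v\}$ would be a part, and $G=K_2$.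
\end{proof}

\subsection{Two small cases}

In both examples, $G$ is a counterexample to Theorem~\ref{thm:main} with the fewest vertices and, subject to this, the fewest edges. Thus \eqref{eq:main} is available for all graphs with a perfect matching that are smaller in this order.

\begin{example}[Excess $3$]\label{ex:3}
Suppose that $c(G)=3$, so $\Phi(G)\le5$. If $G$ is not elementary, then the positive numbers among the $c_i$ sum to at least $3$, and $\Phi(G)\ge\prod_ig(c_i)$. Either some $c_i\ge3$, or the $c_i$ include $1,2$ or $2,2$ or $1,1,1$, and the product is at least $6$, $6$, $9$, $8$, respectively. So $G$ is elementary. For an allowed edge $uv$, \eqref{eq:edge} and \eqref{eq:drop} give $5\ge g(2)+g(3-\sigma(uv))=3+g(3-\sigma(uv))$, which forces $\sigma(uv)\ge2$. Now \eqref{eq:avg} gives $6\ge 2m$, so $n\le6$, and $n\le4$ is impossible because then $c\le2$. Hence $G$ is $K_6$ minus $15-12=3$ edges. Each edge lies in $3$ of the $15$ perfect matchings of $K_6$, so $\Phi(G)\ge15-9=6$, a contradiction.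
\end{example}

Edge deletion thus forces all allowed edges to have large surplus, and averaging then bounds $n$. For larger excess this bound does not make $G$ almost complete, and the third reduction \eqref{eq:vertex} takes over.

\begin{example}[Excess $7$, ten vertices]\label{ex:7}
Suppose that $G$ is elementary with $c(G)=7$, so $\Phi(G)<30$. Edge deletion gives $30>15+g(7-\sigma(uv))$, so every allowed edge has $\sigma\ge2$, and \eqref{eq:avg} leaves $n\in\{8,10,12,14\}$. Take $n=10$; then $e(G)=32$ and the degrees sum to $64$. Let $v$ be a vertex of minimum degree $d\le6$. Lemma~\ref{lem:tutte} below shows that all edges at $v$ are allowed, so \eqref{eq:vertex} gives $\Phi(G)\ge\sum_{w\in N(v)}g(7-\sigma(vw))$.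

Since $d(w)\le9$, we have $2\le\sigma(vw)\le d-1$ and $\Phi(G)\ge d\,g(8-d)$. For $d=3,4,5$ this is $36,36,30$, which suffices. For $d=6$ it is only $18$. But this estimate treats every neighbor of $v$ as having degree $9$, and the graph does not have enough edges for that. All degrees are at least $6$ and they sum to $64$, so the six neighbors of $v$ have degree sum at most $40$, and $\sum_w\sigma(vw)=\sum_w(d(w)-4)\le16$. The linear piece of $g$ between $2$ and $6$ gives $g(y)\ge3(y-1)$ for all integers $y$ (see \eqref{eq:line}), so $\Phi(G)\ge\sum_w3(6-\sigma(vw))\ge3(36-16)=60$.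
\end{example}

The general proof follows these examples. It needs the inequality $g(a+b)\le g(a)g(b)$ for the parts, the inequality $g(c)\le d\,g(c-d+1)$ for small minimum degree, the fact that the edges at $v$ are allowed, and a degree count for large minimum degree.

\section{The function $g$}\label{sec:g}

By \eqref{eq:g}, the increment $g(y+1)-g(y)$ equals $(2t-1)!!$ for $t^2-t\le y<t^2+t$, and it is $0$ for $y<0$. The increments are nondecreasing in $y$, so $g$ is convex and lies above the line that extends any of its linear pieces:
\begin{equation}\label{eq:line}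
g(y)\ge (y-t^2+t+1)(2t-1)!!\qquad\text{for all }y\in\mathbb Z,\ t\ge1 .
\end{equation}
Indeed, the difference of the two sides vanishes for $t^2-t\le y\le t^2+t$, and its increments are nonnegative to the right of this range and nonpositive to the left of it.

\begin{lemma}\label{lem:step}
Let $t\ge1$, $x\ge t^2-t$ and $0\le i\le 2t$. Then $g(x+i)\le(i+1)g(x)$. If $i\ge1$ and $x=\tau^2-\tau+j$ with $\tau\ge1$ and $0\le j\le2\tau-1$, then equality holds if and only if $j=0$ or $i=2\tau$.
\end{lemma}

\begin{proof}
Write $x=\tau^2-\tau+j$ as in the statement. Then $g(x)=(j+1)(2\tau-1)!!$, and $\tau\ge t$, so $i\le2\tau$.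

If $i+j\le2\tau$, then $g(x+i)=(i+j+1)(2\tau-1)!!$, and $(i+1)(j+1)-(i+j+1)=ij\ge0$. For $i\ge1$ equality means $j=0$; and $i=2\tau$ forces $j=0$ in this case.

If $i+j>2\tau$, then $j\ge1$ and $x+i=(\tau+1)^2-(\tau+1)+(i+j-2\tau)$ with $1\le i+j-2\tau\le2\tau-1$, so $g(x+i)=(i+j-2\tau+1)(2\tau+1)!!$. Put $P=2\tau-i\ge0$, $Q=2\tau-j\ge1$ and $A=2\tau+1$. After division by $(2\tau-1)!!$ the claim reads $A(A-P-Q)\le(A-P)(A-Q)$. The right side minus the left side is $PQ\ge0$, and it vanishes if and only if $P=0$, that is, $i=2\tau$.
\end{proof}

The next lemma says that splitting the excess among several parts never lowers the bound.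

\begin{lemma}\label{lem:sub}
For $a,b\ge0$ we have $g(a+b)\le g(a)g(b)$. For $a\ge b\ge1$, equality holds if and only if $b\in\{1,2\}$ and $a=\tau^2-\tau$ for some $\tau\ge2$.
\end{lemma}

\begin{proof}
If $a=0$ or $b=0$ there is nothing to prove. Let $a\ge b\ge1$ and write $b=u^2-u+i$ with $u\ge1$ and $1\le i\le2u$, so that $g(b)=(i+1)(2u-1)!!$. Since $u^2-u=2+4+\dots+2(u-1)$, we can pass from $a$ to $a+b$ by steps of sizes $2,4,\dots,2(u-1),i$, in this order. Each step has size at most $2u$ and starts at a value that is at least $a>u^2-u$. Lemma~\ref{lem:step} gives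
\[
g(a+b)\le 3\cdot5\cdots(2u-1)\cdot(i+1)\,g(a)=g(b)g(a),
\]
with equality if and only if every step is tight. Write $a=\tau^2-\tau+j$ with $0\le j\le2\tau-1$.

Let $u=1$, that is, $b=i\in\{1,2\}$. There is one step, and it is tight if and only if $j=0$ or $i=2\tau$. The second alternative means $b=2$ and $\tau=1$, hence $a\le1<b$, which is excluded. So equality holds exactly when $a=\tau^2-\tau$, and then $\tau\ge2$ because $a\ge1$.

Let $u\ge2$. Then $a\ge b\ge3$, so $\tau\ge2$, and the first step, of size $2\ne2\tau$, is tight only if $j=0$. In that case $\tau^2-\tau=a\ge3$ gives $\tau\ge3$. The second step starts at $\tau^2-\tau+2$ and has size between $1$ and $4<2\tau$, so it is not tight. Hence the inequality is strict.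
\end{proof}

\begin{lemma}\label{lem:many}
If $c_1,\dots,c_q\ge1$ and $\prod_ig(c_i)=g(\sum_ic_i)$, then $q\le2$, and if $q=2$, then one of $c_1,c_2$ is $\tau^2-\tau$ with $\tau\ge2$ and the other lies in $\{1,2\}$.
\end{lemma}

\begin{proof}
The case $q=2$ is Lemma~\ref{lem:sub}. Suppose that $q\ge3$. For a set $I$ of indices with complement $J$, Lemma~\ref{lem:sub} gives $g(\sum_ic_i)\le g(\sum_Ic_i)\,g(\sum_Jc_i)\le\prod_ig(c_i)$, so $g(\sum_Ic_i)=\prod_Ig(c_i)$ for every $I$. Take three of the numbers, $c_1\ge c_2\ge c_3$. The pair $(c_2,c_3)$ gives $c_3\in\{1,2\}$ and $c_2\ge2$; the pair $(c_1,c_2)$ gives $c_2\le2$. So $c_2+c_3\in\{3,4\}$. Moreover $g(c_1+c_2+c_3)=g(c_1)g(c_2)g(c_3)=g(c_1)g(c_2+c_3)$, so of the numbers $c_1$ and $c_2+c_3$ the smaller is at most $2$ and the larger has the form $\tau^2-\tau$. If $c_1\ge c_2+c_3$, the smaller is at least $3$; otherwise the larger is $3$ or $4$. Both are impossible.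
\end{proof}

Since $g(c_i)=g(c_i^+)$ with $x^+=\max(x,0)$, Lemmas~\ref{lem:parts} and~\ref{lem:sub} combine as follows: if each $G_i=G[V_i]$ satisfies \eqref{eq:main}, then
\begin{equation}\label{eq:chain}
\Phi(G)=\prod_i\Phi(G_i)\ \ge\ \prod_ig(c_i^+)\ \ge\ g\Bigl(\sum_ic_i^+\Bigr)\ \ge\ g(c(G)).
\end{equation}

\section{Two lemmas on elementary graphs}\label{sec:two}

The first lemma disposes of allowed edges with small surplus. We state it with a strict inequality, so that it serves both Theorem~\ref{thm:main} and Theorem~\ref{thm:ext}.

\begin{lemma}\label{lem:small}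
Let $G$ be elementary with excess $c\ge1$ of type $(t,k)$, and let $uv$ be an allowed edge such that $G-uv$ and $G-u-v$ satisfy \eqref{eq:main} provided that they have a perfect matching. If $\sigma(uv)\le k-2$, then $\Phi(G)>g(c)$.
\end{lemma}

\begin{proof}
We have $G\ne K_2$ because $c\ge1$, so both graphs have a perfect matching by Lemma~\ref{lem:both}. By \eqref{eq:edge} and \eqref{eq:drop}, $\Phi(G)\ge g(c-1)+g(c-\sigma(uv))$. Now $c-\sigma(uv)\ge t^2-t+1$, so $g(c-\sigma(uv))>g(t^2-t)=(2t-1)!!$. Finally $g(c)-g(c-1)=(2t-1)!!$, since $t^2-t\le c-1<t^2+t$.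
\end{proof}

In the expansion \eqref{eq:vertex}, an edge at $v$ that is not allowed contributes $0$. Such an edge still counts in $d(v)$, so it raises the surplus of the other edges at $v$ and lowers the excess of the remaining terms. The second lemma excludes such edges when $v$ has minimum degree. It rests on Tutte's theorem: a graph $G$ has a perfect matching if and only if, for every vertex set $S$, the graph $G-S$ has at most $|S|$ \emph{odd components}, that is, components with an odd number of vertices.

\begin{lemma}\label{lem:tutte}
Let $G$ be elementary, and suppose that $\sigma(e)\ge1$ for every allowed edge $e$. If $v$ is a vertex of minimum degree, then every edge at $v$ is allowed.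
\end{lemma}

\begin{proof}
Suppose that the edge $vw_0$ is not allowed, so $G-v-w_0$ has no perfect matching. By Tutte's theorem there is a set $S_0$ of vertices of $G-v-w_0$ whose deletion leaves more than $|S_0|$ odd components. The number of odd components has the parity of $n-2-|S_0|$, which is the parity of $|S_0|$, so it is at least $|S_0|+2$. Put $S=S_0\cup\{v,w_0\}$ and $b=|S|\ge2$. Then $G-S$ has at least $b$ odd components.

In a perfect matching of $G$, each odd component of $G-S$ sends at least one matching edge to $S$. Since $|S|=b$, there are exactly $b$ odd components, and in every perfect matching all vertices of $S$ are matched into odd components. Consequently no allowed edge leaves an even component of $G-S$. As $G$ is elementary and $S\ne\emptyset$, there are no even components. Let $a_1\le\dots\le a_b$ be the orders of the odd components; then $n=b+\sum_ja_j$.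

A vertex in the $j$-th component has degree at most $b+a_j-1$. Since $v$ has minimum degree, $d(v)\le b+a_1-1$. Since $v\in S$, there is an allowed edge $vw$ with $w$ in some component, say the $i$-th. From $\sigma(vw)\ge1$ we obtain
\[
(b+a_1-1)+(b+a_i-1)\ \ge\ d(v)+d(w)\ \ge\ n+1=b+\sum_ja_j+1,
\]
that is, $b-3\ge\sum_{j\ne i}a_j-a_1$. But the sum has $b-1$ terms, each at least $a_1$, so the right side is at least $(b-2)a_1\ge b-2$, a contradiction.
\end{proof}

\begin{remark}
The hypothesis on $\sigma$ is needed. Take triangles $a_1a_2a_3$ and $b_1b_2b_3$, join a vertex $v$ to $a_1,b_1$ and to a vertex $w_0$, and join $w_0$ to $a_2,a_3,b_2,b_3$. The edge $vw_0$ is not allowed, since deleting its ends leaves two triangles. All other edges are allowed, as the matchings $\{va_1,a_2a_3,w_0b_2,b_1b_3\}$, $\{va_1,a_2a_3,w_0b_3,b_1b_2\}$ and their images under exchanging the two triangles show. So the graph is elementary, and $v$ has the minimum degree $3$. Here $\sigma(va_1)=-2$.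
\end{remark}

\section{Elementary graphs with large surplus}\label{sec:core}

\begin{proposition}\label{prop:core}
Let $G$ be elementary with $n=2m$ vertices and excess $c\ge1$ of type $(t,k)$. Assume that every graph with fewer vertices and a perfect matching satisfies \eqref{eq:main}, and that $\sigma(e)\ge k-1$ for every allowed edge $e$ of $G$. Then $\Phi(G)\ge g(c)=k(2t-1)!!$. If equality holds, then either
\begin{enumerate}
\item[$(\alpha)$] $G\in\mathcal L$, or
\item[$(\beta)$] $m\ge t+2$, $t\ge2$, $2\le k\le2t-1$, and a vertex $v$ of minimum degree $d$ satisfies: $d\in\{k,2t-1\}$, $d\ge k$, every $w\in N(v)$ has degree $n-1$, and $\Phi(G-v-w)=g(c-d+1)$ for every $w\in N(v)$.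
\end{enumerate}
\end{proposition}

This proposition completes the induction.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that the theorem fails, and let $G$ be a counterexample with the fewest vertices and, subject to this, the fewest edges. Then $1\le\Phi(G)<g(c)$ with $c=c(G)$, so $c\ge1$; let $(t,k)$ be the type of $c$. If $G$ had two or more parts, each $G[V_i]$ would have fewer vertices than $G$, and \eqref{eq:chain} would give $\Phi(G)\ge g(c)$. So $G$ is elementary. For an allowed edge $uv$, the graph $G-uv$ has fewer edges and $G-u-v$ has fewer vertices than $G$, so Lemma~\ref{lem:small} gives $\sigma(uv)\ge k-1$. Proposition~\ref{prop:core} now gives $\Phi(G)\ge g(c)$, a contradiction.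
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
By \eqref{eq:order}, $m\ge t+1$.

\medskip
\noindent\textbf{Step 1: the case $m=t+1$.} Since $c(K_{2t+2})=t^2+t$, the graph $G$ is $K_{2t+2}$ minus $j=t^2+t-c=2t+1-k$ edges. Each edge lies in $(2t-1)!!$ perfect matchings of $K_{2t+2}$, so
\[
\Phi(G)\ge(2t+1)!!-j(2t-1)!!=k(2t-1)!!,
\]
with equality if and only if no perfect matching of $K_{2t+2}$ contains two missing edges. Two disjoint edges always extend to a perfect matching of $K_{2t+2}$, so equality holds if and only if the missing edges pairwise intersect, that is, form a star or a triangle. For a triangle, $j=3$ and $k=2t-2\ge2$, so $t\ge2$. This is $(\alpha)$.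

\medskip
\noindent\textbf{Step 2: expansion.} From now on $m\ge t+2$; put $s=m-t\ge2$. By \eqref{eq:avg} and the hypothesis on $\sigma$, we have $2c\ge m(k-1)\ge(t+2)(k-1)$. For $k=2t+1$ this reads $2t^2+2t\ge2t^2+4t$, and for $k=2t$ it reads $2t^2+2t-2\ge2t^2+3t-2$; both are false. Hence
\begin{equation}\label{eq:range}
2\le k\le 2t-1,\qquad t\ge2,\qquad 2c=2t^2-2t+2k-2 .
\end{equation}
Let $v$ be a vertex of minimum degree $d$. Since $k-1\ge1$, Lemma~\ref{lem:tutte} shows that all edges at $v$ are allowed, so each $G-v-w$ with $w\in N(v)$ has a perfect matching and satisfies \eqref{eq:main}. By \eqref{eq:vertex} and \eqref{eq:drop},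
\begin{equation}\label{eq:expand}
\Phi(G)=\sum_{w\in N(v)}\Phi(G-v-w)\ \ge\sum_{w\in N(v)}g\bigl(c-\sigma(vw)\bigr).
\end{equation}

\medskip
\noindent\textbf{Step 3: $d\le2t-1$.} Since $d(w)\le n-1$, we have $\sigma(vw)\le d-1$, and \eqref{eq:expand} gives $\Phi(G)\ge d\,g(c-d+1)$. Here $d-1\le2(t-1)$ and
\[
c-d+1\ge(t^2-t+1)-(2t-2)=(t-1)^2-(t-1)+1\ge1,
\]
so Lemma~\ref{lem:step}, with $t-1\ge1$ in place of $t$, gives $d\,g(c-d+1)\ge g(c)$.

Suppose that $\Phi(G)=g(c)$. Then all these estimates are tight. Since $c-\sigma(vw)\ge c-d+1\ge1$ and $g$ is strictly increasing on the nonnegative integers, $\sigma(vw)=d-1$ for every $w\in N(v)$; that is, $d(w)=n-1$, and $\Phi(G-v-w)=g(c-d+1)$. From $\sigma(vw)\ge k-1$ we get $d\ge k$. If $d>k$, then $c-d+1=\tau^2-\tau+j$ with $\tau=t-1$ and $j=2t-2+k-d$, where $1\le j\le2\tau-1$. Equality in Lemma~\ref{lem:step} for the step of size $d-1\ge1$ then requires $d-1=2\tau$, that is, $d=2t-1$. This is $(\beta)$.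

\medskip
\noindent\textbf{Step 4: $d\ge2t$, reduction to a degree count.} We show that $\Phi(G)>g(c)$. The estimate of Step 3 no longer suffices: at $d=2t$ it gives $2t(k-1)(2t-3)!!$, which is less than $g(c)=k(2t-1)(2t-3)!!$. As in Example~\ref{ex:7}, we use that the neighbors of $v$ cannot all have large degree. To turn \eqref{eq:expand} into a statement about a sum of degrees, we bound $g$ from below by a linear function, namely the piece of slope $(2t-3)!!$. By \eqref{eq:line} with $t-1$ in place of $t$,
\[
g(c-\sigma)\ge(2t-2+k-\sigma)(2t-3)!!\qquad\text{for every integer }\sigma .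
\]
It is convenient to count non-neighbors. Let $\rho(u)=n-1-d(u)$, let $R=\rho(v)=\max_u\rho(u)=2m-1-d$, and let
\[
T=\sum_{u}\rho(u)=n(n-1)-2e(G)=2m^2-2m-2c .
\]
For an edge $uw$ we have $\sigma(uw)=n-2-\rho(u)-\rho(w)$, so $2t-2+k-\sigma(vw)=k-2s+R+\rho(w)$. Let $Z$ be the set of vertices outside $N(v)$; it contains $v$, and $|Z|=2m-d=R+1$. Then \eqref{eq:expand} gives $\Phi(G)-g(c)\ge F\cdot(2t-3)!!$, where
\begin{equation}\label{eq:F}
F=d(k-2s+R)+T-\sum_{u\in Z}\rho(u)-k(2t-1).
\end{equation}
It remains to prove $F>0$, and for this we need an upper bound on $\sum_Z\rho$. The trivial bound is $R(R+1)$. When $Z$ contains at least half of the vertices, we use a perfect matching instead: some of its edges lie inside $Z$, and the hypothesis on $\sigma$ limits $\rho$ on their ends.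

\medskip
\noindent\textbf{Step 5: $2t\le d\le m$.} Let $M$ be a perfect matching. Every edge $xy\in M$ is allowed, so $\rho(x)+\rho(y)=n-2-\sigma(xy)\le2m-1-k$. At most $d$ of the $2m-d$ vertices of $Z$ are matched to $N(v)$, so at least $m-d$ edges of $M$ lie inside $Z$. Choose $m-d$ of them; they miss exactly $d$ vertices of $Z$. Hence $\sum_Z\rho\le(m-d)(2m-1-k)+dR$. In \eqref{eq:F} the terms $dR$ cancel. The remaining coefficient of $d$ is $(k-2s)+(2m-1-k)=2t-1$, and $T-m(2m-1-k)=m(k-1)-2c$. Therefore, using $d\ge2t$, $m\ge2t$ and \eqref{eq:range},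
\begin{align*}
F&\ge(d-k)(2t-1)+m(k-1)-2c\\
&\ge(2t-k)(2t-1)+2t(k-1)-(2t^2-2t+2k-2)\\
&=2t^2-2t+2-k\ \ge\ 2t^2-4t+3=2(t-1)^2+1>0 .
\end{align*}

\medskip
\noindent\textbf{Step 6: $d\ge2t$ and $d\ge m+1$.} With $\sum_Z\rho\le R(R+1)$ we get $F\ge Q(d)$, where for real $x$
\[
Q(x)=x(k-2s+R_x)+T-R_x(R_x+1)-k(2t-1),\qquad R_x=2m-1-x .
\]
This is a quadratic polynomial in $x$ with leading coefficient $-2$, so it is concave, and on an interval it attains its minimum at an endpoint. Let $d_0=\max(m,2t)$, and let $D=2e(G)/n=m+c/m$ be the average degree. Then $d_0\le d\le D$, and it suffices to show $Q(d_0)>0$ and $Q(D)>0$.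

\emph{The endpoint $d_0=m$, when $m\ge2t$.} Here $R_m=m-1$, so the terms $mR_m$ and $R_m(R_m+1)$ cancel, and
\begin{align*}
Q(m)&=m(k-2s)+2m^2-2m-2c-k(2t-1)=m(2t-2+k)-2c-k(2t-1)\\
&\ge2t(2t-2+k)-(2t^2-2t+2k-2)-k(2t-1)=2t^2-2t+2-k,
\end{align*}
which is positive, as at the end of Step 5.

\emph{The endpoint $d_0=2t$, when $m<2t$.} Here $2\le s\le t-1$ and $R_{2t}=2s-1$, and substituting $m=t+s$ gives $T=4ts+2s^2-2s-2k+2$. Thus
\[
Q(2t)=2t(k-1)+T-2s(2s-1)-2tk+k=2s(2t-s)-2t-k+2 .
\]
The function $s(2t-s)$ is increasing for $s\le t$, so $Q(2t)\ge4(2t-2)-2t-k+2=6t-6-k\ge4t-5>0$.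

\emph{The endpoint $D$.} Put $\bar\rho=R_D=2m-1-D$, the average of $\rho$, so that $T=2m\bar\rho$. Then $T-\bar\rho(\bar\rho+1)=\bar\rho(2m-1-\bar\rho)=\bar\rho D$, and
\[
Q(D)=D(k-2s+2\bar\rho)-k(2t-1).
\]
Now $2\bar\rho-2s=T/m-2s=2(t-1)-2c/m$, and this is nonnegative because
\[
m(t-1)\ge(t+2)(t-1)=t^2+t-2\ge t^2-t+k-1=c .
\]
Since $D\ge d\ge2t$, we get $Q(D)\ge kD-k(2t-1)\ge k>0$.

So $F>0$ whenever $d\ge2t$, and the proof is complete.
\end{proof}

The hypothesis $\sigma\ge k-1$ entered through \eqref{eq:range}, through Lemma~\ref{lem:tutte}, in Step 5, and in the inequality $d\ge k$ of $(\beta)$. That $G$ is elementary was used only in Lemma~\ref{lem:tutte}.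

\section{The extremal graphs}\label{sec:ext}

We now have Theorem~\ref{thm:main} at our disposal and prove Theorem~\ref{thm:ext}. Part (b) follows from part (a) by tracing equality in \eqref{eq:chain}. Part (a) follows from Proposition~\ref{prop:core} once $(\beta)$ is excluded, and for this we apply part (b) to the smaller graph $G-v-w$. So the two parts are proved together, by induction on $n$.

For $q\ge a\ge0$ with $q+a$ even, let $J(q,a)$ be the graph formed by a clique on $q$ vertices, an independent set of $a$ further vertices, and all edges between them. It has a perfect matching: match the independent vertices into the clique; an even number of clique vertices remains. Note that $K_{2t+2}$ minus a triangle is $J(2t-1,3)$.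

\begin{lemma}\label{lem:L}
Every $G\in\mathcal L$ is elementary and has $c(G)\ge1$ and $\Phi(G)=g(c(G))$. If $c(G)$ has type $(t,k)$, then $G$ has $2t+2$ vertices and $2t+1-k$ missing edges. In particular, the only member of $\mathcal L$ with excess $\tau^2-\tau$ $(\tau\ge2)$ is $K_{2\tau}$, and the only member with excess $1$ is $K_4$ minus an edge.
\end{lemma}

\begin{proof}
Let $G$ be $K_{2t+2}$ minus $j=2t+1-k$ edges as in the list, with $k=2t-2$ for the triangle. Then $2\le k\le2t+1$ and $c(G)=t^2+t-j=t^2-t+k-1$ has type $(t,k)$. The missing edges pairwise intersect, so no perfect matching of $K_{2t+2}$ contains two of them, and $\Phi(G)=(2t+1)!!-j(2t-1)!!=k(2t-1)!!=g(c(G))$. The number $\tau^2-\tau$ has type $(\tau-1,2\tau-1)$, with no missing edge, and $1$ has type $(1,2)$.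

It remains to show that $G$ is elementary. In $H_{t,k}$ let $z$ be the center of the star, with neighbors $y_1,\dots,y_k$, $k\ge2$; the graph $H_{t,k}-z$ is complete. Each edge $zy_i$ is allowed, since a complete graph of even order remains. If $u\ne z$ is not adjacent to $z$, then $uy_1$ is allowed: match $z$ to $y_2$, and again a complete graph of even order remains. These edges connect all vertices. In $J(2t-1,3)$ with $t\ge2$, every edge between the clique and the independent set is allowed, since deleting its ends leaves $J(2t-2,2)$. These edges connect all vertices.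
\end{proof}

\begin{lemma}\label{lem:atob}
Suppose that every elementary graph on at most $n$ vertices with $c\ge1$ and $\Phi=g(c)$ belongs to $\mathcal L$. Then Theorem~\ref{thm:ext}\textup{(b)} holds for graphs on at most $n$ vertices.
\end{lemma}

\begin{proof}
We use the notation of Lemma~\ref{lem:parts} and write $c=c(G)\ge0$.

Let $\Phi(G)=g(c)$. Then equality holds throughout \eqref{eq:chain}. Since $0\le c\le\sum c_i\le\sum c_i^+$ and $g$ is strictly increasing on the nonnegative integers, these three numbers are equal. So all $c_i\ge0$, and $c=\sum c_i$, which is (i) by Lemma~\ref{lem:parts}(c). Also $\Phi(G_i)=g(c_i)$ for all $i$. If $c_i=0$, then $G_i$ has a unique perfect matching, which is its set of allowed edges; as $G_i$ is elementary, $G_i=K_2$. If $c_i\ge1$, then $G_i\in\mathcal L$ by assumption. This is (ii). Finally $\prod g(c_i)=g(\sum c_i)$, so Lemma~\ref{lem:many} applies to the positive $c_i$, and Lemma~\ref{lem:L} identifies the graphs with excess $\tau^2-\tau$, $1$ and $2=2^2-2$. This is (iii).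

Conversely, assume (i)--(iii). Then $c=\sum c_i$ by (i), and $\Phi(G)=\prod g(c_i)$ by (ii) and Lemma~\ref{lem:L}, the parts $K_2$ contributing $c_i=0$ and $g(c_i)=1$. If at most one $G_i$ is not $K_2$, the product equals $g(c)$. If two are not $K_2$, their excesses are $\tau^2-\tau\ge2$ and $b\in\{1,2\}$, and the product equals $g(c)$ by Lemma~\ref{lem:sub}.
\end{proof}

In $(\beta)$ the neighbors of $v$ are adjacent to all vertices. Call a vertex of a graph \emph{full} if it is adjacent to all other vertices of that graph. Two observations show how restrictive such vertices are.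

\begin{lemma}\label{lem:full}
\textup{(a)} Let $G'$ be a graph with a perfect matching, let $y$ be a full vertex of $G'$ in the part $V_i$, and let $yy'$ be an allowed edge of $G'$. Then $y'$ has no neighbor in $G'$ outside $V_i$.

\textup{(b)} Let $G$ be elementary, and let $A,B$ be disjoint nonempty vertex sets with $|A|=|B|$ such that all neighbors of vertices of $A$ lie in $B$. Then $n=2|A|$.
\end{lemma}

\begin{proof}
(a) Take a perfect matching $M$ of $G'$ containing $yy'$, a vertex $z\notin V_i$, and the edge $zz'\in M$, which lies in the part of $z$. By Lemma~\ref{lem:parts}(b) there are at most two edges between $\{y,y'\}$ and $\{z,z'\}$, and $yz$, $yz'$ are two such edges. So $y'z$ is not an edge.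

(b) Every perfect matching matches $A$ bijectively to $B$, so no allowed edge leaves $A\cup B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
By Lemmas~\ref{lem:L} and~\ref{lem:atob}, it suffices to prove, by induction on $n$, that every elementary graph $G$ on $n$ vertices with $c=c(G)\ge1$ and $\Phi(G)=g(c)$ belongs to $\mathcal L$. Let $(t,k)$ be the type of $c$. By Theorem~\ref{thm:main} and Lemma~\ref{lem:small}, $\sigma(e)\ge k-1$ for every allowed edge $e$, so Proposition~\ref{prop:core} applies. We assume $(\beta)$ and derive a contradiction.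

We have $n\ge2t+4\ge8$. Let $W=N(v)$, so $|W|=d\ge k\ge2$. Fix $w\in W$ and let $G'=G-v-w$, a graph on $n'=n-2\ge2t+2$ vertices. By \eqref{eq:drop}, $c'=c(G')=c-d+1$, and $\Phi(G')=g(c')$; the values of $c'$ computed below are positive. The $d-1$ vertices of $W\setminus\{w\}$ are full in $G'$. By induction and Lemma~\ref{lem:atob}, the parts $V_1,\dots,V_r$ of $G'$ satisfy (i)--(iii); in particular, $c'$ is the sum of the excesses of the graphs $G'[V_i]$ that are not $K_2$.

\medskip
\noindent\textbf{Case $d=k$.} Here $c'=t^2-t\ge2$. If two parts were not $K_2$, then (iii) would give $t^2-t=\tau^2-\tau+b$ with $\tau\ge2$ and $b\in\{1,2\}$; this is impossible, because the next number of this form after $\tau^2-\tau$ is larger by $2\tau\ge4$. So exactly one part, say $V_1$, is not $K_2$; it has excess $t^2-t$, and $G'[V_1]=K_{2t}$ by Lemma~\ref{lem:L}. Since $n'\ge2t+2$, there is a second part $V_2$, with $|V_2|=2$. Let $y\in W\setminus\{w\}$.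

Suppose that $y\in V_1$. All edges from $y$ to the rest of $V_1$ are allowed in $G'$, so by Lemma~\ref{lem:full}(a) no other vertex of $V_1$ has a neighbor in $V_2$. Then $e(V_1,V_2)=2$, while (i) requires $|V_1||V_2|/2=2t\ge4$.

So $y$ lies in a part $\{y,y'\}$, and by Lemma~\ref{lem:full}(a) the only neighbor of $y'$ in $G'$ is $y$. As $n'\ge6$, the vertex $y'$ is not full in $G'$, so $y'\notin W$ and $y'$ is not adjacent to $v$. Hence all neighbors of $y'$ in $G$ lie in $\{y,w\}$. The minimum degree of $G$ is therefore $d=2$, and $W=\{y,w\}$. Lemma~\ref{lem:full}(b) with $A=\{v,y'\}$ and $B=\{y,w\}$ gives $n=4$, a contradiction.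

\medskip
\noindent\textbf{Case $d=2t-1>k$.} Here $c'=(t-1)^2-(t-1)+k-1$ with $2\le k\le2t-2$, so $c'$ has type $(t-1,k)$. If $r=1$, then $G'\in\mathcal L$ has $2t$ vertices by Lemma~\ref{lem:L}, contrary to $n'\ge2t+2$. So $r\ge2$.

The graph $G'$ has at least $d-1=2t-2\ge2$ full vertices. Two full vertices cannot lie in different parts: the partner of the first in a perfect matching of $G'$ would be adjacent to the second, contrary to Lemma~\ref{lem:full}(a). So all full vertices lie in one part $V_i$. An edge joining two full vertices is not allowed, again by Lemma~\ref{lem:full}(a), because $r\ge2$. In particular $G'[V_i]\ne K_2$, so $G'[V_i]\in\mathcal L$, and $G'[V_i]$ is not complete, since all edges of a complete graph of even order are allowed. Write $|V_i|=2\tau+2$. Two possibilities remain.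

\emph{$G'[V_i]$ is $K_{2\tau+2}$ minus a nonempty star}, with center $z$ having $\kappa\ge2$ neighbors in $V_i$. Neither $z$ nor a non-neighbor of $z$ is full, so the full vertices are among these $\kappa$ neighbors. If $\kappa\ge3$, an edge between two neighbors of $z$ is allowed: match $z$ to a third neighbor, and a complete graph of even order remains. So $\kappa=2$, and there are at most two full vertices.

\emph{$G'[V_i]=J(2\tau-1,3)$ with $\tau\ge2$.} The full vertices lie in the clique. If $\tau\ge3$, an edge inside the clique is allowed, because deleting its ends leaves $J(2\tau-3,3)$. So $\tau=2$, and there are at most three full vertices.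

Hence $2t-2\le3$, so $t=2$, $d=3$, $k=2$ and $c'=1$. Therefore $G'[V_i]$ has excess $1$ and is $K_4$ minus an edge, say $V_i=\{y_1,y_2,u_1,u_2\}$ with $u_1u_2$ missing. The two vertices of $W\setminus\{w\}$ are full, so $W=\{w,y_1,y_2\}$. The edges $y_1u_1$ and $y_1u_2$ are allowed in $G'$, so by Lemma~\ref{lem:full}(a) the vertices $u_1,u_2$ have no neighbors in $G'$ outside $V_i$; and they are not adjacent to $v$. Lemma~\ref{lem:full}(b) with $A=\{v,u_1,u_2\}$ and $B=W$ gives $n=6$, a contradiction.

So $(\beta)$ is impossible, and $G\in\mathcal L$.
\end{proof}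

\begin{remark}
Extending a graph adds a part $\{x,y\}$ with $|V_i|$ edges to each old part $V_i$, so conditions (i)--(iii) are preserved under extension. Two parts other than $K_2$ do occur: take $K_{2\tau}$ and a copy of $K_4$ minus the edge $u_1u_2$, and join its other two vertices $y_1,y_2$ to all vertices of $K_{2\tau}$. Every perfect matching matches $\{u_1,u_2\}$ to $\{y_1,y_2\}$, so the parts are the two vertex sets, there are $4\tau$ edges between them as (i) requires, and $\Phi=2(2\tau-1)!!=g(\tau^2-\tau+1)$. The pair $K_{2\tau}$, $K_4$ in (iii) comes from the arithmetic of Lemma~\ref{lem:sub} and is not compatible with (i): two disjoint edges between these complete parts would extend to a perfect matching of $G$, so the edges between them form a star, which has at most $2\tau<4\tau$ edges.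
\end{remark}

\begin{thebibliography}{9}
\bibitem{Stolee} Derrick Stolee, \emph{Generating $p$-extremal graphs}, arXiv:1105.1764 (2011).
\end{thebibliography}
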